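# Minimal genus and the cap product inequality for right-angled Artin groups

## 1. The pentagon theorem and its companions

**Theorem 1.** Let $\Gamma=C_5$ be the pentagon with vertices $v_1,\dots,v_5$ in cyclic order, and let $A_\Gamma$ be its right-angled Artin group. Let $\alpha\in H_2(A_\Gamma)\cong\mathbb Z^{E(\Gamma)}$ be the class with coordinates $\alpha_{v_iv_{i+1}}=w_i$, where
$$(w_1,w_2,w_3,w_4,w_5)=(2,1,2,1,1).$$
Let $M_\alpha$ be the matrix of the cap product map $\alpha\cap-\colon H^1(A_\Gamma)\to H_1(A_\Gamma)$, and let $\operatorname{gen}(\alpha)$ be the smallest genus of a surface representing $\alpha$. Then $\operatorname{rank}(M_\alpha)=4$ and $\operatorname{gen}(\alpha)=3>2$.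

The theorem answers a question from Rachael Boyd, Thorben Kastenholz, Jean Pierre Mutanguha, "The minimal genus problem for right angled Artin groups", arXiv:2108.02914 (2021). One always has $\frac12\operatorname{rank}(M_\alpha)\le\operatorname{gen}(\alpha)$, the *cap product inequality*. Is this an equality for every right-angled Artin group and every class? Theorem 1 says no. We shall also prove the following.

**Theorem 2.** If $\Gamma$ has an induced cycle of length $\ge5$, then $\operatorname{gen}(\alpha)>\frac12\operatorname{rank}(M_\alpha)$ for some $\alpha\in H_2(A_\Gamma)$.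

**Theorem 3.** For $n\ge2$ let $R_n$ be the graph with vertices $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$ and edges $a_ib_j$ ($i\ne j$). Let $\alpha_n$ be the class with $(\alpha_n)_{a_ib_j}=j-i$. Then $\operatorname{rank}(M_{\alpha_n})=4$ and, for every integer $q\ne0$,
$$1+\tfrac13\log_2 n<\operatorname{gen}(q\alpha_n)\le 3\lceil\log_4n\rceil .$$
For $n=4$ ($R_4$ is the 1-skeleton of the cube), $\operatorname{gen}(q\alpha_4)=3$ for all $q\ne0$. So the failure is not removed by passing to multiples, and $\operatorname{gen}$ is not bounded by any function of $\operatorname{rank}(M_\alpha)$.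

**Theorem 4.** The set of pairs $\left(\frac12\operatorname{rank}M_\alpha,\ \operatorname{gen}(\alpha)\right)$, over all finite simple graphs $\Gamma$ and all $\alpha\in H_2(A_\Gamma)$, is exactly
$$\{(0,0),(1,1)\}\cup\{(r,g):2\le r\le g\}.$$

**Proposition 5.** Equality $\operatorname{gen}(\alpha)=\frac12\operatorname{rank}(M_\alpha)$ holds if (i) $\operatorname{rank}M_\alpha\le2$, or (ii) the support graph $\{vw:\alpha_{vw}\ne0\}$ is a forest, or (iii) $|V(\Gamma)|\le4$.

By part (iii), the pentagon is a counterexample with the fewest possible vertices.

## 2. Surfaces, right-angled Artin groups, and the cap product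

All homology is with integer coefficients unless a field is named. A *surface* is a closed oriented surface, possibly disconnected. Its genus is the sum of the genera of its components.

**Definition.** A map $f\colon\Sigma\to X$ from a surface *represents* $\alpha\in H_2(X)$ if $f_*[\Sigma]=\alpha$. The *minimal genus* $\operatorname{gen}(\alpha)$ is the least genus of a surface representing $\alpha$. For a group $G$ and $\alpha\in H_2(G)$, we compute in a classifying space $BG$; the choice of model does not matter.

For example, let $X=T^2$ and $\alpha=d[T^2]$ with $d\ne0$. A torus maps to $T^2$ with degree $d$, so $\operatorname{gen}(\alpha)\le1$. Genus $0$ is impossible, because every map $S^2\to T^2$ is null-homotopic. So $\operatorname{gen}(\alpha)=1$, however large $d$ is. Size of coefficients alone does not create genus.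

**Definition.** For a finite simple graph $\Gamma$ with vertex set $V=V(\Gamma)$, the *right-angled Artin group* is $A_\Gamma=\langle V\mid st=ts\ \forall\{s,t\}\in E(\Gamma)\rangle$.

No edges give a free group, a complete graph on $n$ vertices gives $\mathbb Z^n$, the path $a-b-c$ gives $F_2\times\mathbb Z$, and the 4-cycle gives $F_2\times F_2$.

Write $*=1\in S^1\subset\mathbb C$. The *Salvetti complex* is
$$S_\Gamma=\{\theta\in(S^1)^V:\ \{v:\theta_v\ne*\}\text{ is a clique of }\Gamma\}.$$
It is a $K(A_\Gamma,1)$ (Charney–Davis, *Finite $K(\pi,1)$s for Artin groups*, 1995). For the path $a-b-c$ the only constraint is that $\theta_a$ and $\theta_c$ are not both different from $*$, so $S_\Gamma=(S^1\vee S^1)\times S^1$.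

The torus $(S^1)^V$ has one product cell for each subset of $V$, and all its cellular differentials vanish. $S_\Gamma$ is the subcomplex of the cells whose subset is a clique. Hence $H_2(S_\Gamma)=\mathbb Z^{E(\Gamma)}$, and this injects into $H_2((S^1)^V)=\Lambda^2\mathbb Z^V$. Let $x_v\in H^1(S_\Gamma)$ be the pullback of the generator $\theta\in H^1(S^1)$ under the $v$-th coordinate; it is dual to the generator $v$. Put
$$\alpha_{vw}=\langle x_v\cup x_w,\alpha\rangle=-\alpha_{wv}.$$
These numbers determine $\alpha$. They vanish for non-adjacent $v,w$, and for adjacent ones (one orientation per edge) they are the coordinates of $\alpha$ in $\mathbb Z^{E(\Gamma)}$. We call them *weights*.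

**The cap product inequality.** If $f\colon\Sigma\to X$ represents $\alpha$, then naturality gives $\alpha\cap x=f_*([\Sigma]\cap f^*x)$. So $\alpha\cap-$ factors through $H_1(\Sigma)$, which has rank $2\operatorname{genus}(\Sigma)$. Hence
$$\tfrac12\operatorname{rank}(\alpha\cap-)\le\operatorname{gen}(\alpha).\tag{1}$$
For $X=S_\Gamma$ we have $\langle x_w,\alpha\cap x_v\rangle=\pm\alpha_{vw}$ with a uniform sign. So up to a global sign $M_\alpha$ is the integral skew matrix $(\alpha_{vw})$, and its rank is even. When $\Gamma$ is a single edge with weight $d\ne0$, the matrix has rank $2$ and the genus is $1$, which is equality.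

**Textbook facts.** Let $\Sigma$ have genus $g$, let $H=H_1(\Sigma)$, and put $x\cdot y=\langle PD(x)\cup PD(y),[\Sigma]\rangle$. Up to a convention of global sign this is the intersection form. We use the following.

1. (F1) $H\cong\mathbb Z^{2g}$, and the form is skew and unimodular: $x\mapsto(x\cdot-)$ is an isomorphism $H\to\operatorname{Hom}(H,\mathbb Z)$. The intersection number of transverse curves is the signed count of crossings. In particular it is $0$ for disjoint curves and $\pm1$ for curves crossing exactly once.
2. (F2) If $y_1,\dots,y_n\in H$ have Gram determinant $1$ and $\operatorname{rank}H\le n$, then they form a $\mathbb Z$-basis of $H$. Indeed, a linear relation would kill the determinant, so they are independent and $\operatorname{rank}H=n$. Writing them as the rows of an integer matrix $P$ in a basis of $H$, the Gram determinant is $(\det P)^2$ times the determinant of the form, which is $1$. So $\det P=\pm1$.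
3. (F3) If $y_1,\dots,y_n$ is a basis of $H$ and all $u\cdot y_i$ are even, then $u\in2H$. Indeed $(u\cdot-)=2\varphi$ with $\varphi\in\operatorname{Hom}(H,\mathbb Z)$, and $\varphi=(u'\cdot-)$ for some $u'$, so $u=2u'$.
4. (F4) Over $\mathbb Q$: an isotropic subspace (one on which the form vanishes) of a nondegenerate space of dimension $2k$ has dimension $\le k$. If the form is nondegenerate on a subspace $W$, it is nondegenerate on $W^\perp$, and $\dim W^\perp=2g-\dim W$.
5. (F5) A skew matrix $A$ of even size has $\det A=\operatorname{Pf}(A)^2$. Here $\operatorname{Pf}(A)$ is the sum, over perfect matchings of the index set, of $\pm$ the product of the matched entries. If the graph of nonzero entries has exactly one perfect matching, $\operatorname{Pf}(A)$ is $\pm$ one nonzero product. A path with an even number of vertices has exactly one perfect matching.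

## 3. From maps to curve systems

We trade maps into $S_\Gamma$ for curves on a surface, so that non-adjacency in the graph becomes honest disjointness.

**Definition.** A *multicurve* $c$ on $\Sigma$ is a finite, possibly empty, disjoint union of oriented smooth simple closed curves; $[c]\in H_1(\Sigma)$ is its class. A *$\Gamma$-curve system* on $\Sigma$ is a family of multicurves $(c_v)_{v\in V}$ with $c_v\cap c_w=\emptyset$ whenever $v\ne w$ are non-adjacent.

Example: for a single edge $vw$, take the torus with two curves $F,E$ crossing once, $c_v=F$, and $c_w$ equal to $|d|$ parallel copies of $E$. After orienting the copies suitably, $[c_v]\cdot[c_w]=d$.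

**Lemma 6.** The class $\alpha$ is represented by a map $\Sigma\to S_\Gamma$ if and only if there is a $\Gamma$-curve system on $\Sigma$ with $[c_v]\cdot[c_w]=\alpha_{vw}$ for all $v,w$.

*Proof.* Suppose a curve system is given. Choose tubular neighborhoods $N_v\cong c_v\times(-1,1)$ so thin that $N_v\cap N_w=\emptyset$ for non-adjacent $v\ne w$; this is possible because $c_v,c_w$ are compact and disjoint. Let $f_v\colon\Sigma\to S^1$ project $N_v$ to $(-1,1)$, wrap this interval once around $S^1$, and send $\Sigma\setminus N_v$ to $*$. For $x\in\Sigma$, the set $\{v:f_v(x)\ne*\}$ is contained in $\{v:x\in N_v\}$, whose elements are pairwise adjacent. So $F=(f_v)$ maps into $S_\Gamma$. The pullback $F^*x_v=f_v^*\theta$ is Poincaré dual to the preimage of a regular value, that is, to $[c_v]$. Therefore $\langle x_v\cup x_w,F_*[\Sigma]\rangle=[c_v]\cdot[c_w]=\alpha_{vw}$. Since these numbers determine the class, $F_*[\Sigma]=\alpha$.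

Conversely let $f=(f_v)\colon\Sigma\to S_\Gamma$ represent $\alpha$. Choose smooth $g_v\colon\Sigma\to S^1$ with $|g_v-f_v|<\frac12$. The two maps are never antipodal, so $g_v\simeq f_v$. By Sard's theorem choose a regular value $z_v$ of $g_v$ with $|z_v+1|<\frac12$, and let $c_v=g_v^{-1}(z_v)$, co-oriented by $g_v$. Then $PD[c_v]=g_v^*\theta=f_v^*\theta=f^*x_v$, so $[c_v]\cdot[c_w]=\langle x_v\cup x_w,f_*[\Sigma]\rangle=\alpha_{vw}$. On $c_v$ we have $|f_v+1|\le|f_v-g_v|+|z_v+1|<1$, whereas $|{*}+1|=2$. So $f_v\ne*$ on $c_v$. If $v\ne w$ are non-adjacent, no point of $\Sigma$ has both $f_v\ne*$ and $f_w\ne*$. Hence $c_v\cap c_w=\emptyset$. $\square$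

Four consequences will be used constantly.

1. (3.1) Let $\Gamma'\subset\Gamma$ be an induced subgraph and $\alpha|_{\Gamma'}$ the class with the restricted weights. Then $\operatorname{gen}(\alpha|_{\Gamma'})\le\operatorname{gen}(\alpha)$: forget the other curves. Equality holds if $\alpha$ vanishes on all edges not in $\Gamma'$: add empty multicurves.
2. (3.2) $\operatorname{gen}(\alpha+\beta)\le\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$: take the disjoint union of the surfaces.
3. (3.3) If $\alpha$ is supported on edges at one vertex $v$, then $\operatorname{gen}(\alpha)\le1$. On a torus take $c_v=F$, and let each other $c_w$ be $|\alpha_{vw}|$ parallel copies, suitably oriented, of a curve $E$ meeting $F$ once. All copies of $E$ are disjoint from each other, and $c_w$ is empty when $w$ is not adjacent to $v$. Now take any vertex cover (a set of vertices meeting every edge), assign each edge to one of its endpoints in the cover, and split $\alpha$ into star classes. By (3.2), $\operatorname{gen}(\alpha)$ is at most the size of the cover. It is enough to cover the support of $\alpha$.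
4. (3.4) $\operatorname{gen}(-\alpha)=\operatorname{gen}(\alpha)$: reverse the orientation of $\Sigma$.

## 4. Rank two, forests, complete graphs, and at most four vertices

Here we prove Proposition 5. The tool is the normal form of an integral skew matrix: if $A$ has rank $2r$, there are nonzero integers $d_1,\dots,d_r$ and vectors $p^s,q^s\in\mathbb Z^V$ with
$$A_{vw}=\sum_{s=1}^r d_s\,(p^s_vq^s_w-p^s_wq^s_v).\tag{2}$$

**Step 1: rank at most 2.** If the rank is $0$ then $\alpha=0$ and $\operatorname{gen}(\alpha)=0$. If the rank is $2$, then (2) reads $\alpha_{vw}=d(p_vq_w-p_wq_v)$. On $T^2=\mathbb R^2/\mathbb Z^2$, oriented so that the form on $H_1=\mathbb Z^2$ is the determinant, let $c_v$ be a union of parallel straight closed curves with total class $(dp_v,q_v)$, empty if this vector is $0$. Use different lines for different vertices. Then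
$$[c_v]\cdot[c_w]=dp_vq_w-q_vdp_w=\alpha_{vw}.$$
If $v,w$ are non-adjacent, $\alpha_{vw}=0$, so the two vectors are proportional, the lines are parallel and distinct, and $c_v\cap c_w=\emptyset$. By Lemma 6, $\operatorname{gen}(\alpha)\le1$, and (1) gives equality. This is (i).

**Step 2: forests.** Let $\nu$ be the matching number of the support forest. Forests are bipartite, so König's theorem gives a vertex cover of the support of size $\nu$, and $\operatorname{gen}(\alpha)\le\nu$ by (3.3). The $2\nu$ vertices of a maximum matching induce a forest in the support, and a forest has at most one perfect matching, since the symmetric difference of two would be a nonempty union of cycles. By (F5) the corresponding principal Pfaffian is nonzero, so $\operatorname{rank}M_\alpha\ge2\nu$. Combined with (1), $\nu\le\frac12\operatorname{rank}M_\alpha\le\operatorname{gen}(\alpha)\le\nu$. This is (ii).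

**Step 3: complete graphs.** Equality for complete $\Gamma$ is quoted as known in the statement of the problem, and the dictionary proves it at once. Each summand in (2) is a skew matrix of rank $2$. Since all pairs are adjacent, it is the matrix of a class, which has minimal genus $1$ by Step 1. By (3.2), $\operatorname{gen}(\alpha)\le r=\frac12\operatorname{rank}M_\alpha$.

**Step 4: at most four vertices.** If $\operatorname{rank}M_\alpha\le2$ use Step 1. Otherwise $|V|=4$ and the rank is $4$. If $\Gamma=K_4$, use Step 3. If not, some $u,v$ are non-adjacent, so the other two vertices form a vertex cover and $\operatorname{gen}(\alpha)\le2$ by (3.3). Equality follows from (1). This is (iii), and Proposition 5 is proved. $\square$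

## 5. Splitting into tori stalls on the pentagon

The sensible first attempt at equality for general $\Gamma$ is to repeat Step 3: split $\alpha$ by (2) into $r$ pieces of rank $2$ and put each piece on a torus. The obstacle is that $\alpha$ vanishes on non-edges while the individual pieces in (2) need not. A piece that is nonzero on a non-edge is not a class of $A_\Gamma$.

On the pentagon no choice of pieces works. Let $\beta$ be a class on $C_5$ with weights $u_i$ on the edges $e_i=v_iv_{i+1}$ and rank at most $2$. Deleting $v_i$ leaves the path $v_{i+1},\dots,v_{i+4}$, whose Pfaffian is $\pm u_{i+1}u_{i+3}$. All of these vanish, so $u_ju_{j+2}=0$ for all $j$ modulo $5$. Hence any two edges in the support of $\beta$ have consecutive indices, and the support has at most two edges. A sum of two such classes has at most four edges in its support. So *no class on the pentagon with five nonzero weights is a sum of two classes of rank at most $2$*, although every such class has rank $4$.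

This does not yet disprove equality, because a connected surface of genus $2$ need not split. Take all weights equal to $1$. Let $\Sigma\to S^2$ be the double cover branched over six points. Its Euler characteristic is $2\cdot2-6=-2$, so $\Sigma$ has genus $2$. Choose five of the branch points as corners of an embedded pentagon of arcs in $S^2$ avoiding the sixth, with consecutive arcs leaving their common corner in different directions. Each arc lifts to a simple closed curve. Disjoint arcs have disjoint lifts. Consecutive arcs share one branch point, near which the cover is $z\mapsto z^2$, so their lifts cross there once, transversally. This is a $C_5$-curve system with all weights $\pm1$. Reversing one curve changes two of the five signs, at consecutive edges, so any even number of minus signs can be removed. Reversing the orientation of $\Sigma$ changes all five signs, so we may arrange that the number of minus signs is even. Hence $\operatorname{gen}=2$ for weights $(1,1,1,1,1)$, and equality holds there. Any obstruction must depend on the arithmetic of the weights.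

What does a curve system know that linear algebra does not? It knows disjointness, where the matrix sees only orthogonality. In a genus-2 surface with symplectic basis $e_1,f_1,e_2,f_2$, the classes $e_1$ and $e_1+2e_2$ are primitive and orthogonal, but their sum $2(e_1+e_2)$ is divisible by $2$. Lemma 7(a) below shows that they are not the classes of two disjoint simple closed curves. They are, however, the classes of two disjoint *multicurves*: take one copy of a curve for $e_1$, and for the other class a parallel copy of it together with two copies of a disjoint curve for $e_2$. So a proof has to do two things: force two disjoint multicurves $c_1$ and $c_4$ each to have $\pm$ the class of one simple closed curve, and force $[c_1]+[c_4]$ to be divisible by $2$. The weights $1$ in Theorem 1 do the first and the weights $2$ do the second.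

## 6. Homology classes of disjoint simple closed curves

**Lemma 7.** Let $\Sigma$ be a surface of total genus $g$, and let $\gamma_1,\dots,\gamma_k\subset\Sigma$ be disjoint simple closed curves.

(a) If $[\gamma_1],\dots,[\gamma_k]$ are linearly independent over $\mathbb Q$, they form a basis of a direct summand of $H_1(\Sigma)$. In particular the class of a simple closed curve is $0$ or primitive.

(b) If the $[\gamma_i]$ are nonzero and $[\gamma_i]\ne\pm[\gamma_j]$ for $i\ne j$, then $k\le\mu(g)$, where $\mu(0)=0$, $\mu(1)=1$ and $\mu(g)=3g-3$ for $g\ge2$.

*Proof of (a).* First we show that each component $\Sigma'$ of $\Sigma$ minus the curves is connected. If not, take one piece $P$ of the complement. Since $\Sigma'$ is connected, some curve has $P$ on exactly one side. The boundary of $P$ is null-homologous, and curves with $P$ on both sides contribute to it twice with opposite signs. So we get a relation $\sum\pm[\gamma_i]=0$ over the nonempty set of curves with $P$ on exactly one side, contradicting independence. Hence the two sides of $\gamma_i$ can be joined in the complement of all the curves, which gives a closed curve $\delta_i$ that crosses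 $\gamma_i$ once transversally and misses the other $\gamma_j$. The homomorphism $H_1(\Sigma)\to\mathbb Z^k$, $x\mapsto(\delta_i\cdot x)_i$, sends $[\gamma_i]$ to $\pm$ the $i$-th basis vector. So it maps the span of the $[\gamma_i]$ isomorphically onto $\mathbb Z^k$, and the span is a direct summand. The last sentence is the case $k=1$.

*Proof of (b).* We have $\mu(g)+\mu(h)\le\mu(g+h)$. This is clear if one of them is $0$; for $g=h=1$ it is $2\le3$; for $g=1$, $h\ge2$ it is $3h-2\le3h$; and for $g,h\ge2$ it is $3g+3h-6\le3g+3h-3$. So we may assume $\Sigma$ connected and $k\ge1$. Then $g\ne0$, since $H_1(S^2)=0$.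

If $g=1$, the classes are primitive by (a) and pairwise orthogonal in a nondegenerate plane. Hence they are proportional, hence equal up to sign, and $k\le1$.

Let $g\ge2$ and cut $\Sigma$ along the curves. Each piece has $b\ge1$ boundary circles. No piece is a disc, because its boundary would be null-homologous. No piece is an annulus: its boundary circles would be two distinct curves with equal classes up to sign, or the two sides of one curve, in which case $\Sigma$ would be a torus. So a piece of genus $h$ with $b$ boundary circles has $h\ge1$ or $b\ge3$. In either case $6\le6h+2b$, that is, $b\le3(2h-2+b)$. Summing over the pieces, the left sides give $2k$ and the right sides give $-3\chi(\Sigma)=6g-6$. So $k\le3g-3$. $\square$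

**Lemma 8.** Let $c$ be a multicurve on $\Sigma$ with $[c]\ne0$, and let $H=H_1(\Sigma)$.

(a) If the classes of all components of $c$ lie in a one-dimensional subspace of $H\otimes\mathbb Q$, then $[c]=x[\gamma]$ for a component $\gamma$ of $c$ and an integer $x$, and $x$ divides $[c]\cdot y$ for every $y\in H$.

(b) The hypothesis of (a) holds if $c$ is disjoint from multicurves whose classes span a subspace $W\subset H\otimes\mathbb Q$ of codimension $2$ on which the form is nondegenerate.

*Proof.* (a) Since $[c]\ne0$, some component $\gamma$ has nonzero class. By Lemma 7(a) every component has class $0$ or a primitive class, and primitive classes on one line agree up to sign. So every component has class $0$ or $\pm[\gamma]$, and $[c]=x[\gamma]$. Then $[c]\cdot y=x([\gamma]\cdot y)$.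

(b) The components of $c$ have classes in $W^\perp$, a nondegenerate plane by (F4). They are pairwise disjoint, so their classes span an isotropic subspace of this plane, which has dimension at most $1$. $\square$

## 7. Proof of Theorem 1

**Step 1: the rank.** The principal submatrix of $M_\alpha$ on $v_2,\dots,v_5$ has Pfaffian
$$\alpha_{v_2v_3}\alpha_{v_4v_5}-\alpha_{v_2v_4}\alpha_{v_3v_5}+\alpha_{v_2v_5}\alpha_{v_3v_4}=w_2w_4=1.$$
A $5\times5$ skew matrix has even rank, so $\operatorname{rank}M_\alpha=4$.

**Step 2: the upper bound.** The set $\{v_1,v_3,v_4\}$ meets every edge, so $\operatorname{gen}(\alpha)\le3$ by (3.3).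

**Step 3: set up the contradiction.** Suppose $\operatorname{gen}(\alpha)\le2$. By Lemma 6 there is a curve system $(c_i)=(c_{v_i})$ on a surface $\Sigma$ of genus $\le2$ with $C_i\cdot C_j=\alpha_{v_iv_j}$, where $C_i=[c_i]$. Let $H=H_1(\Sigma)$, of rank $\le4$. The Gram determinant of $C_2,\dots,C_5$ is $1^2=1$. By (F2), $H$ has rank $4$ and $C_2,\dots,C_5$ is a $\mathbb Z$-basis of $H$.

**Step 4: $c_1$ and $c_4$ each have $\pm$ the class of a single curve.** The multicurve $c_1$ is disjoint from $c_3$ and $c_4$. Since $C_3\cdot C_4=2\ne0$, these classes span a nondegenerate plane, which has codimension $2$. Also $C_1\ne0$, since $C_1\cdot C_2=2$. By Lemma 8, $C_1=x_1[\gamma_1]$ for a component $\gamma_1$ of $c_1$, and $x_1$ divides $C_5\cdot C_1=w_5=1$. So $C_1=\pm[\gamma_1]$.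

The multicurve $c_4$ is disjoint from $c_1$ and $c_2$, with $C_1\cdot C_2=2\ne0$, and $C_4\ne0$. By Lemma 8, $C_4=x_4[\gamma_4]$ for a component $\gamma_4$ of $c_4$, and $x_4$ divides $C_4\cdot C_5=w_4=1$. So $C_4=\pm[\gamma_4]$.

**Step 5: $C_1+C_4$ is divisible by 2.** Let $u=C_1+C_4$. Then
$$u\cdot C_2=w_1=2,\qquad u\cdot C_3=-w_3=-2,\qquad u\cdot C_4=0,\qquad u\cdot C_5=-w_5+w_4=0.$$
All four are even and $C_2,\dots,C_5$ is a basis, so $u\in2H$ by (F3).

**Step 6: $C_1+C_4$ is not divisible by 2.** The vertices $v_1,v_4$ are non-adjacent, so $\gamma_1,\gamma_4$ are disjoint. Their classes are independent over $\mathbb Q$: $C_4\ne0$ and $C_4\cdot C_2=0$, while $C_1\cdot C_2=2$. By Lemma 7(a), $C_1=\pm[\gamma_1]$ and $C_4=\pm[\gamma_4]$ form a basis of a direct summand of $H$. So $C_1+C_4\notin2H$, a contradiction. Hence $\operatorname{gen}(\alpha)=3>2=\frac12\operatorname{rank}(M_\alpha)$. $\square$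

With all weights $1$ the argument breaks, as it must by Section 5: there $u\cdot C_2=1$ is odd.

## 8. Induced cycles of length at least five

We prove Theorem 2. A class on an induced cycle $C_N\subset\Gamma$ extends by zero to $\Gamma$. The rank does not change, and by (3.1) neither does the minimal genus. So it suffices to treat $\Gamma=C_N$ with $N\ge5$.

### 8.1. Odd cycles

Let $N=2m+1\ge5$ with vertices $v_1,\dots,v_N$. Put $\alpha_{v_1v_2}=\alpha_{v_{N-2}v_{N-1}}=2$ and $\alpha_{v_iv_{i+1}}=1$ for the other $i\in\mathbb Z/N$. For $N=5$ this is Theorem 1.

**Step 1: the rank is $2m$.** The path $v_2,\dots,v_N$ has $2m$ vertices, and its perfect matching consists of the edges $v_{2j}v_{2j+1}$. The edge $v_1v_2$ is not in the path, and $v_{N-2}v_{N-1}$ is not in the matching because $N-2$ is odd. So all matched weights are $1$ and the Pfaffian is $\pm1$. Since the matrix has odd size $2m+1$, its rank is $2m$.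

**Step 2: single curves.** Suppose $\operatorname{gen}(\alpha)\le m$, and take a curve system on a surface of genus $\le m$, with $C_i=[c_{v_i}]$ and $H=H_1(\Sigma)$. By (F2), $\operatorname{rank}H=2m$ and $C_2,\dots,C_N$ is a basis of $H$. The multicurve $c_1$ is disjoint from $c_3,\dots,c_{N-1}$, and $c_{N-1}$ is disjoint from $c_1,\dots,c_{N-3}$. Each of these two lists is a path on $N-3=2m-2$ vertices, with nonzero Pfaffian by (F5). So the classes span a nondegenerate subspace of dimension $2m-2$, that is, of codimension $2$. Moreover $C_1\cdot C_2=2$ and $C_{N-1}\cdot C_N=1$, so $C_1$ and $C_{N-1}$ are nonzero. Lemma 8 gives $C_1=x_1[\gamma_1]$ and $C_{N-1}=x_{N-1}[\gamma_{N-1}]$. Here $x_1$ divides $C_N\cdot C_1=1$ and $x_{N-1}$ divides $C_{N-1}\cdot C_N=1$. So $C_1=\pm[\gamma_1]$ and $C_{N-1}=\pm[\gamma_{N-1}]$.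

**Step 3: the parity contradiction.** Let $u=C_1+C_{N-1}$. Then $u\cdot C_N=-1+1=0$, $u\cdot C_2=2$, $u\cdot C_{N-2}=-2$, and $u\cdot C_i=0$ for the other $i$ with $2\le i\le N$. By (F3), $u\in2H$. But $v_1,v_{N-1}$ are non-adjacent, so $\gamma_1,\gamma_{N-1}$ are disjoint. Their classes are independent, because $C_{N-1}\ne0$, $C_{N-1}\cdot C_2=0$ and $C_1\cdot C_2=2$. By Lemma 7(a), $u\notin2H$, a contradiction. Hence $\operatorname{gen}(\alpha)>m=\frac12\operatorname{rank}M_\alpha$.

### 8.2. Even cycles

Let $N=2m\ge6$. Use vertices $a_i,b_i$ ($i\in\mathbb Z/m$) and edges $a_ib_i$, $a_ib_{i-1}$. The $m$ vertices $a_i$ form a vertex cover, so a class of full rank $2m$ satisfies equality. We must choose weights that make the matrix singular. Put $\alpha_{a_ib_i}=p_i$ and $\alpha_{a_ib_{i-1}}=q_i$, where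
$$p_0=2,\qquad q_2=-2,\qquad\text{all other }p_i=1,\qquad\text{all other }q_i=-1.$$
Let $B=(\alpha_{a_ib_j})$. For the hexagon ($m=3$),
$$B=\begin{pmatrix}2&0&-1\\-1&1&0\\0&-2&1\end{pmatrix}.$$

**Step 1: the rank is $2(m-1)$.** Let $k=(k_0,\dots,k_{m-1})=(1,2,1,\dots,1)$. The $j$-th entry of $kB$ is $k_jp_j+k_{j+1}q_{j+1}$. This is $2-2=0$ for $j=0$, $2-2=0$ for $j=1$, and $1-1=0$ for the other $j$. So $kB=0$ and $\operatorname{rank}B\le m-1$. Deleting $a_i$ and $b_j$ from the cycle leaves two possibly empty paths with evenly many vertices, because $a_i$ and $b_j$ are at odd distance. These have exactly one perfect matching, so the corresponding minor of $B$ is $\pm$ a single product of nonzero weights: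
$$\text{every }(m-1)\times(m-1)\text{ minor of }B\text{ is nonzero.}\tag{3}$$
Hence $\operatorname{rank}B=m-1$. Since $M_\alpha=\pm\begin{pmatrix}0&B\\-B^T&0\end{pmatrix}$, we get $\operatorname{rank}M_\alpha=2(m-1)$.

**Step 2: the $a$-curves span a Lagrangian.** Suppose $\operatorname{gen}(\alpha)\le m-1$. Take a curve system on $\Sigma$ of genus $\le m-1$, with $C_i=[c_{a_i}]$, $D_j=[c_{b_j}]$, $H=H_1(\Sigma)$. Let $L\subset H\otimes\mathbb Q$ be the span of the classes of all components of all $c_{a_i}$. These components are pairwise disjoint, so $L$ is isotropic and $\dim L\le m-1$ by (F4). The matrix $(C_i\cdot D_j)=B$ has rank $m-1$. So the $C_i$ span $L$, $\dim L=m-1$, and the pairing $L\times\operatorname{span}(D_j)\to\mathbb Q$ has rank $m-1$. Therefore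
$$\text{no nonzero vector of }L\text{ is orthogonal to all }D_j.\tag{4}$$

**Step 3: each $c_{a_i}$ has $\pm$ the class of a single curve.** The components of $c_{a_i}$ have classes in $L$ that are orthogonal to $D_j$ for the $m-2$ indices $j\ne i,i-1$. Since the $C_s$ span $L$, a functional on $L$ is determined by its values on them, and the values of the functional $(-)\cdot D_j$ form the $j$-th column of $B$. Any $m-1$ columns of $B$ are independent by (3), so these $m-2$ functionals are independent on $L$. Their common kernel in $L$ is a line. Also $C_i\ne0$ because $p_i\ne0$. By Lemma 8(a), $C_i=x_i[\gamma_i]$ for a component $\gamma_i$ of $c_{a_i}$, and $x_i$ divides $C_i\cdot D_i=p_i$ and $C_i\cdot D_{i-1}=q_i$. At least one of $p_i,q_i$ is $\pm1$. So $C_i=\pm[\gamma_i]$.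

**Step 4: the parity contradiction.** The vector $\sum_ik_iC_i\in L$ is orthogonal to all $D_j$, because $kB=0$. By (4) it is zero, so
$$\sum_{i\ne1}C_i=-2C_1\in2H.$$
But the $m-1$ classes $C_i$ with $i\ne1$ are independent over $\mathbb Q$, since the corresponding $m-1$ rows of $B$ are independent. They are $\pm$ the classes of disjoint simple closed curves. By Lemma 7(a) they form a basis of a direct summand, so their sum is not in $2H$. This is a contradiction. Hence $\operatorname{gen}(\alpha)\ge m>\frac12\operatorname{rank}M_\alpha$, and Theorem 2 is proved. $\square$

**Remark.** In the even case we used only that the $a$-curves are disjoint from each other and from the non-adjacent $b$-curves. So the argument also works after adding arbitrary edges among the $b_i$ with weight $0$, and the rank does not change. For $m=3$ and $b_0,b_1,b_2$ a triangle, the graph is the 3-sun, which is chordal: a cycle of length at least $4$ passes through some $a_i$, hence through both of its neighbors $b_i,b_{i-1}$, and these are joined by a chord. So an induced cycle of length at least $5$ is not necessary for failure.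

## 9. Antichains of curve classes: the lower bound in Theorem 3

The argument of Section 7 used weights equal to $1$ and a Gram determinant equal to $1$. Neither survives multiplication of $\alpha$ by $q$, so Theorem 3 needs a different use of disjointness: a surface of genus $g$ carries only few distinct classes of disjoint curves, by Lemma 7(b), and the disjointness pattern of $R_n$ demands many different sets of such classes. Recall Sperner's theorem: an antichain of subsets of an $N$-element set (a family in which no member contains another) has at most $\binom N{\lfloor N/2\rfloor}$ members. For instance, the largest antichains in a $3$-element set have $3$ members.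

**Lemma 9.** Let $n\ge2$, and let $\Gamma$ contain vertices $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$ such that the $a_i$ are distinct and pairwise non-adjacent, $a_i\ne b_i$ are non-adjacent, and $\alpha_{a_ib_j}\ne0$ for $i\ne j$. Then $g=\operatorname{gen}(\alpha)$ satisfies $g\ge2$ and $n\le\binom{3g-3}{\lfloor(3g-3)/2\rfloor}$.

*Proof.* Take a curve system on a surface of genus $g$. All components of all $c_{a_i}$ are pairwise disjoint. Let $\mathcal K$ be the set of their nonzero classes up to sign. Choosing one curve for each element of $\mathcal K$, Lemma 7(b) gives $|\mathcal K|\le\mu(g)$. Let $S_i\subset\mathcal K$ be the set of nonzero classes, up to sign, of the components of $c_{a_i}$.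

Suppose $S_j\subset S_i$ with $i\ne j$. All components of $c_{a_i}$ are disjoint from $c_{b_i}$. So $[c_{b_i}]$ is orthogonal to every class in $S_i$, hence to every class in $S_j$. Since $[c_{a_j}]$ is an integer combination of classes in $S_j$, we get $\alpha_{a_jb_i}=[c_{a_j}]\cdot[c_{b_i}]=0$, contradicting $j\ne i$.

So the $S_i$ form an antichain of $n\ge2$ distinct subsets of $\mathcal K$. A set with at most one element has no such antichain, so $|\mathcal K|\ge2$, and $g\ge2$ because $\mu(0)=0$ and $\mu(1)=1$. Then $|\mathcal K|\le3g-3$. By Sperner's theorem and monotonicity of the central binomial coefficient, $n\le\binom{3g-3}{\lfloor(3g-3)/2\rfloor}$. $\square$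

**The lower bound.** The lemma applies to $q\alpha_n$ on $R_n$ for every $q\ne0$, since $q(j-i)\ne0$ for $i\ne j$. As $\binom N{\lfloor N/2\rfloor}<2^N$ for $N\ge1$, we get $n<2^{3g-3}$, that is, $g>1+\frac13\log_2n$. For $n=4$, the value $g=2$ would give $4\le\binom31=3$. So $\operatorname{gen}(q\alpha_4)\ge3$.

**The rank.** The matrix $B=(j-i)_{i,j}$ is a sum of two matrices of rank one, one depending only on $j$ and the other only on $i$. Its top left minor is $\det\begin{pmatrix}0&1\\-1&0\end{pmatrix}=1$. So $\operatorname{rank}B=2$ and $\operatorname{rank}M_{\alpha_n}=4$.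

## 10. The doubled four-holed sphere: the upper bound in Theorem 3

The graph $R_4$ is the 1-skeleton of the cube: in the cube, each vertex of one color class is adjacent to every vertex of the other class except its antipode.

**Step 1: a genus-3 surface with ten curves.** Let $P$ be $S^2$ minus four open discs $D_0,\dots,D_3$. Since $K_4$ is planar, there are six pairwise disjoint arcs $e_{jl}$ in $P$, with $e_{jl}$ joining $\partial D_j$ to $\partial D_l$: draw $K_4$ on the sphere and fatten its vertices. Let $\Sigma$ be the double of $P$ along its boundary. Since $\chi(P)=-2$, we have $\chi(\Sigma)=-4$, so $\Sigma$ has genus $3$. Let $F_j=\partial D_j\subset\Sigma$, oriented as boundary of one copy of $P$, so that $\sum_j[F_j]=0$. Let $E_{jl}$ be the double of $e_{jl}$. The $F_j$ are disjoint simple closed curves, and so are the $E_{jl}$. The curve $E_{jl}$ meets $F_j$ and $F_l$ once each, transversally, and misses the other two $F$'s. From $\sum_j[F_j]=0$ we get $[E_{jl}]\cdot[F_j]+[E_{jl}]\cdot[F_l]=0$, so we may orient $E_{jl}$ such that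
$$[E_{jl}]\cdot[F_j]=1,\qquad[E_{jl}]\cdot[F_l]=-1,\tag{5}$$
and we write $E_{lj}=-E_{jl}$.

**Step 2: choose signs so that the rows sum to zero.** A combination of the $E$'s has intersection numbers with $F_0,\dots,F_3$ that sum to zero, but the rows of $(j-i)$ do not sum to zero. Signs repair this. Let $\beta=(\beta_0,\beta_1,\beta_2,\beta_3)=(1,-1,-1,1)$, so that $\sum_j\beta_j=0$ and $\sum_jj\beta_j=0-1-2+3=0$. Put $\omega_{ij}=\beta_j(j-i)$. Then $\omega_{ii}=0$ and $\sum_j\omega_{ij}=0$; explicitly,
$$(\omega_{ij})=\begin{pmatrix}0&-1&-2&3\\-1&0&-1&2\\-2&1&0&1\\-3&2&1&0\end{pmatrix}.$$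

**Step 3: the curve system.** Let $c_{b_j}=\beta_jF_j$, the sign giving the orientation. For each $i$ fix some $l\ne i$. For each of the two indices $j\ne i,l$, put into $c_{a_i}$ exactly $|\omega_{ij}|$ parallel copies of $E_{jl}$, oriented according to the sign of $\omega_{ij}$. Use different parallel copies for different $i$, so that the $c_{a_i}$ are pairwise disjoint. By (5),
$$[c_{a_i}]\cdot[F_j]=\omega_{ij}\quad(j\ne i,l),\qquad[c_{a_i}]\cdot[F_l]=-\sum_{j\ne i,l}\omega_{ij}=\omega_{il}.$$
Moreover $c_{a_i}\cap F_i=\emptyset$, because only arcs not ending at $\partial D_i$ were used. So the $a$-curves are pairwise disjoint, the $b$-curves are pairwise disjoint, and $c_{a_i}\cap c_{b_i}=\emptyset$: this is an $R_4$-curve system. Its intersection numbers are $[c_{a_i}]\cdot[c_{b_j}]=\beta_j\omega_{ij}=\beta_j^2(j-i)=j-i$, and all $a$–$a$ and $b$–$b$ numbers are $0$. By Lemma 6, $\operatorname{gen}(\alpha_4)\le3$.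

**Step 4: all $n$, by base-4 digits.** Let $k=\lceil\log_4n\rceil$. Since $R_n$ is an induced subgraph of $R_{4^k}$ and $\alpha_n$ is the restriction of $\alpha_{4^k}$, by (3.1) we may assume $n=4^k$. Write $i=\sum_{d<k}4^di_d$ with digits $i_d\in\{0,1,2,3\}$. Take $k$ copies, numbered $d=0,\dots,k-1$, of the genus-3 surface with the system of Step 3, now called $(c^0_{a_s},c^0_{b_t})$. On copy $d$ let $c_{a_i}$ be $4^d$ parallel copies of $c^0_{a_{i_d}}$, and let $c_{b_j}$ be a parallel copy of $c^0_{b_{j_d}}$, all these copies being close and distinct. The $a$-curves are pairwise disjoint, and so are the $b$-curves. Also $c_{a_i}\cap c_{b_i}=\emptyset$, because on each copy $d$ both use the same digit $i_d$, and $c^0_{a_{i_d}}\cap c^0_{b_{i_d}}=\emptyset$. The intersection number of $c_{a_i}$ with $c_{b_j}$ is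
$$\sum_{d<k}4^d(j_d-i_d)=j-i.$$
The total genus is $3k$, so $\operatorname{gen}(\alpha_n)\le3\lceil\log_4n\rceil$.

**Step 5: multiples.** For $q\ge1$, replacing each $c_{a_i}$ by $q$ parallel copies of itself gives $\operatorname{gen}(q\alpha_n)\le\operatorname{gen}(\alpha_n)$. For $q<0$ use (3.4). With Section 9 this proves the two inequalities. For $n=4$ the upper bound is $3$, so $\operatorname{gen}(q\alpha_4)=3$ for all $q\ne0$. Since the rank is $4$ for every $n$ and the lower bound tends to infinity, $\operatorname{gen}$ is not bounded by any function of the rank. Theorem 3 is proved. $\square$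

## 11. All pairs of half-rank and genus

We prove Theorem 4. Write $r=\frac12\operatorname{rank}M_\alpha$ and $g=\operatorname{gen}(\alpha)$.

**Step 1: restrictions.** By (1), $g\ge r$. If $r=0$, then $\alpha=0$ and $g=0$. If $r=1$, then $g=1$ by Proposition 5(i). So no pairs occur outside the stated set. The pairs $(0,0)$ and $(1,1)$ occur for $\alpha=0$ and for a single edge of weight $1$.

**Step 2: every $(2,g)$ with $g\ge2$ occurs.** The point is to climb from $R_2$ to large $R_n$ so slowly that no value of the genus is skipped. Start from $R_2$ and add the vertices $a_2,b_2,a_3,b_3,\dots$ one at a time, at each stage taking the induced subgraph of a large $R_n$ and the restriction of $\alpha_n$. At each stage the matrix of $a$–$b$ weights is a submatrix of $(j-i)$ containing $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so it has rank $2$, and $r=2$ throughout. By (3.1) the minimal genus is non-decreasing. It grows by at most $1$ at each step: the new class is the old one extended by zero, which has the old minimal genus by (3.1), plus a class supported on the star of the new vertex, so (3.2) and (3.3) apply. It starts at $2$, because $R_2$ consists of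 two disjoint edges and has a vertex cover of size $2$, while the rank is $4$. By Theorem 3 it is unbounded. Hence it takes every integer value $g\ge2$.

**Step 3: minimal genus adds over disjoint unions of graphs.** This lets us raise $r$ and $g$ together.

**Lemma 10.** Let $\Gamma=\Gamma_1\sqcup\Gamma_2$, $\alpha\in H_2(A_{\Gamma_1})$ and $\beta\in H_2(A_{\Gamma_2})$. Then $\operatorname{gen}(\alpha+\beta)=\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$, where $\alpha+\beta\in H_2(A_\Gamma)$.

*Proof.* Extending $\alpha$ and $\beta$ by zero to $\Gamma$ does not change their minimal genus, by (3.1), so $\le$ is (3.2). For $\ge$, take a $\Gamma$-curve system realizing $\alpha+\beta$ on a surface $\Sigma$ of minimal genus. Let $K_s=\bigcup_{v\in V(\Gamma_s)}c_v$ for $s=1,2$. No vertex of $\Gamma_1$ is adjacent to one of $\Gamma_2$, so the compact sets $K_1,K_2$ are disjoint. Hence there is a compact subsurface $N\subset\Sigma$ containing $K_1$ in its interior and disjoint from $K_2$: take a smooth function that is $0$ on $K_1$ and $1$ on $K_2$, and a sublevel set at a regular value between $0$ and $1$. Cut $\Sigma$ along $\partial N$ and cap all boundary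 circles with discs. This yields closed surfaces $\Sigma_1\supset N$ and $\Sigma_2\supset\Sigma\setminus N$. The cutting and capping can be done one circle at a time. Each such surgery leaves the total genus unchanged if the curve separates its component, and lowers it by $1$ otherwise. So
$$\operatorname{genus}(\Sigma_1)+\operatorname{genus}(\Sigma_2)\le\operatorname{genus}(\Sigma).$$
Intersection numbers of curves in the interior of $N$ are signed counts of crossings after a small perturbation, so they are the same in $\Sigma$ and in $\Sigma_1$. The same holds for curves in $\Sigma\setminus N$ and $\Sigma_2$. Thus $\Sigma_1$ and $\Sigma_2$ carry curve systems for $\alpha$ and $\beta$, and by Lemma 6, $\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)\le\operatorname{genus}(\Sigma)=\operatorname{gen}(\alpha+\beta)$. $\square$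

**Step 4: every $(r,g)$ with $2\le r\le g$ occurs.** Since $g-r+2\ge2$, Step 2 gives an example realizing $(2,g-r+2)$. Add to it $r-2$ disjoint edges of weight $1$. The matrix becomes block diagonal, and each new edge adds $1$ to half the rank. Each new edge has minimal genus $1$ by Proposition 5(i), so by Lemma 10 it adds $1$ to the minimal genus. The result realizes $(2+(r-2),\,g-r+2+(r-2))=(r,g)$, which proves Theorem 4. $\square$
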